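\title{The Simon--Smith width of three-spheres is bounded in each conformal class}

\begin{abstract}
The Simon--Smith width $W(S^3,g)$ is the min-max area over sweep-outs of $S^3$ by two-spheres obtained from the horizontal spheres by smooth families of diffeomorphisms. We prove that $W(S^3,g)\le 65\,K(g)^{2/3}\operatorname{vol}(S^3,g)^{2/3}$ for every Riemannian metric $g$, where $K(g)$ is a conformal invariant that measures the anisotropy of $g$ relative to the round metric. Hence the normalized width is bounded in every conformal class. Berger spheres show that the exponent $2/3$ of $K$ cannot be lowered. The sweep-outs are explicit: in stereographic coordinates we cut boxes along planes of small area and contract the pieces one at a time, keeping them joined by thin tubes.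
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The width and the question}
Let $S^3\subset\mathbb R^4$ be the unit sphere, $\bar g$ its round metric, and
\[
\overline\Sigma_t=\{(x^1,x^2,x^3,x^4)\in S^3:\ x^4=t\},\qquad t\in[-1,1],
\]
the horizontal two-spheres; $\overline\Sigma_{\pm1}$ are points. Let $\overline\Lambda$ be the set of families $\{\Sigma_t\}$ with $\Sigma_t=F_t(\overline\Sigma_t)$, where $F_t:S^3\to S^3$, $t\in[-1,1]$, is a smooth one-parameter family of diffeomorphisms isotopic to the identity. The \emph{Simon--Smith width} of a Riemannian metric $g$ on $S^3$ is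
\[
W(S^3,g)=\inf_{\{\Sigma_t\}\in\overline\Lambda}\ \max_{t\in[-1,1]}\operatorname{area}(\Sigma_t,g).
\]
It measures how large an embedded sphere must become while it is born at a point, passes across $S^3$, and dies at another point. Replacing $g$ by $cg$ multiplies areas by $c$ and volumes by $c^{3/2}$, so the scale-invariant quantity is the \emph{normalized width} $W(S^3,g)/\operatorname{vol}(S^3,g)^{2/3}$.

The normalized width is unbounded among metrics of positive Ricci curvature on $S^3$. On the other hand, Glynn-Adey and Liokumovich proved that in every conformal class on $S^3$ the Almgren--Pitts width of unit-volume metrics is bounded above by a constant depending on the class. The Almgren--Pitts width is a lower bound for the Simon--Smith width, so this does not bound $W$. The question we answer comes from Ambrozio and Montezuma \cite{AM}. Write $[g_0]$ for the set of metrics conformal to $g_0$.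

\medskip
\noindent\textbf{Question.} \emph{Is $\displaystyle\sup_{g\in[g_0]}W(S^3,g)/\operatorname{vol}(S^3,g)^{2/3}$ finite for every Riemannian metric $g_0$ on $S^3$?}
\medskip

The round conformal class already shows why one may hope for a bound and why it is not immediate. Let $g=\phi^2\bar g$, so that areas are integrals of $\phi^2$ and volumes are integrals of $\phi^3$. Parametrize the horizontal spheres by the latitude $\vartheta\in[-\frac\pi2,\frac\pi2]$, $t=\sin\vartheta$. Since $dV_{\bar g}=dA_{\bar g}\,d\vartheta$, H\"older's inequality gives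
\[
\int_{-\pi/2}^{\pi/2}\operatorname{area}(\overline\Sigma_{\sin\vartheta},g)\,d\vartheta=\int_{S^3}\phi^2\,dV_{\bar g}\le(2\pi^2)^{1/3}\operatorname{vol}(S^3,g)^{2/3}.
\]
So the \emph{average} slice has the area we want. The \emph{largest} slice need not. Take $1\le\phi\le\delta^{-1/3}$ with $\phi=\delta^{-1/3}$ on the equator and $\phi=1$ outside the band $|\vartheta|<\delta$, which has round volume at most $8\pi\delta$. Then $\operatorname{vol}(S^3,g)\le2\pi^2+8\pi$, while the equator has area $4\pi\delta^{-2/3}$. A good sweep-out must therefore adapt to $\phi$. H\"older's inequality provides small cross-sections in every region and at every scale. The task is to assemble them into one isotopy of one embedded sphere without letting their areas add up.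

\subsection*{Results}
For a metric $g$ let $0<\lambda_1\le\lambda_2\le\lambda_3$ be the eigenvalues of $g$ with respect to $\bar g$, that is, of the field of $\bar g$-symmetric endomorphisms $T$ with $g(v,w)=\bar g(Tv,w)$. They are continuous functions on $S^3$. Put
\[
\Lambda_g=(\lambda_2\lambda_3)^{1/4},\qquad
K(g)=\max_{S^3}\frac{(\lambda_2\lambda_3)^{1/4}}{\lambda_1^{1/2}}\in[1,\infty),\qquad
C_*=\frac{24}{1-2^{-2/3}}<65 .
\]
The function $\Lambda_g$ is chosen so that $g$-areas are at most $\Lambda_g^2\bar g$-areas (Section~\ref{sec:sweep}). Multiplying $g$ by a positive function $f$ multiplies each $\lambda_i$ by $f$, so $K(fg)=K(g)$; and $K(g)=1$ on $[\bar g]$.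

\begin{theorem}\label{thm:upper}
For every Riemannian metric $g$ on $S^3$,
\[
W(S^3,g)\le C_*\Big(\int_{S^3}\Lambda_g^3\,dV_{\bar g}\Big)^{2/3}\le C_*\,K(g)^{2/3}\operatorname{vol}(S^3,g)^{2/3}.
\]
Hence $\sup_{g\in[g_0]}W(S^3,g)/\operatorname{vol}(S^3,g)^{2/3}\le C_*K(g_0)^{2/3}<\infty$ for every $g_0$.
\end{theorem}

So the answer to the question is yes. The second inequality holds because $dV_g=\sqrt{\lambda_1\lambda_2\lambda_3}\,dV_{\bar g}$ and $\Lambda_g^3/\sqrt{\lambda_1\lambda_2\lambda_3}=(\lambda_2\lambda_3)^{1/4}/\lambda_1^{1/2}\le K(g)$. Only the first inequality needs proof. The dependence on the conformal class has the right order.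

\begin{theorem}\label{thm:berger}
For the Berger metrics $g_\varepsilon$, $0<\varepsilon\le1$, obtained from $\bar g$ by scaling the Hopf fiber direction by $\varepsilon$, one has $K(g_\varepsilon)=1/\varepsilon$ and
\[
\frac{W(S^3,g_\varepsilon)}{\operatorname{vol}(S^3,g_\varepsilon)^{2/3}}\ \ge\ \frac{2\pi}{(2\pi^2)^{2/3}}\,K(g_\varepsilon)^{2/3}.
\]
So the exponent $2/3$ of $K$ in Theorem~\ref{thm:upper} cannot be lowered, and no bound is uniform over all conformal classes.
\end{theorem}

\subsection*{Plan}
Stereographic projection turns Theorem~\ref{thm:upper} into a statement about a positive weight $\psi$ on $\mathbb R^3$: the boundary of a large cube must be contracted to a point with small $\psi^2$-weighted area. Section~\ref{sec:model} shows the strategy in a simplified model. Section~\ref{sec:cost} defines the cost of contracting a box, Section~\ref{sec:cut} bounds the cost of a box by the costs of two pieces, and Section~\ref{sec:box} iterates this bound. Section~\ref{sec:sweep} builds the sweep-out of $S^3$. Section~\ref{sec:berger} proves Theorem~\ref{thm:berger}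 and is independent of the rest. Section~\ref{sec:higher} treats higher dimensions.

\section{A model: cutting and erasing boxes}\label{sec:model}

Until Section~\ref{sec:sweep}, $\psi:\mathbb R^3\to(0,\infty)$ is a fixed continuous function. A \emph{box} is a closed nondegenerate axis-parallel box. For a surface $S$ and a box $Q$ put
\[
|S|=\int_S\psi^2\,d\mathcal H^2,\qquad \mu(Q)=\int_Q\psi^3\,dx .
\]
These are the area of $S$ and the volume of $Q$ in the metric $\psi^2g_{\mathrm{euc}}$; Euclidean area is always written $\mathcal H^2$. We call $\mu(Q)$ the \emph{mass} of $Q$. The goal is to contract $\partial Q$ to a point through spheres of area at most about $|\partial Q|+C\mu(Q)^{2/3}$.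

Consider a game. A position is a finite family of boxes with disjoint interiors, and its cost is the sum of the areas $|\partial Q|$. A move either cuts one box in two along a plane, which adds twice the area of the cut face, or erases one box by shrinking it homothetically to its center, during which that box contributes at most $\max_Q\psi^2\cdot\mathcal H^2(\partial Q)$. We want to erase everything at small maximal cost. A position stands for one embedded sphere: the boundaries of the boxes joined by tubes of negligible area. Two examples show how to play. In both we start from $C_0=[0,1]^3$ and halve a longest side.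

\begin{example}[finish one piece before cutting the other]\label{ex:flat}
Let $\psi\equiv1$, and suppose that we may erase only boxes of very small diameter. If we cut all boxes generation by generation, then after $3i$ generations there are $8^i$ cubes of boundary area $6\cdot4^{-i}$, and the cost $6\cdot2^i$ is unbounded. Instead, after each cut let one child wait until the other has been erased completely. Every position is then contained in one obtained by following a single branch and keeping all siblings. Along a branch the cut faces have areas $1,\frac12,\frac14$, then $\frac14$ times these, and so on. The cost is at most $6+2\cdot\frac74\cdot\frac43=\frac{32}3$. The series converges because the mass halves at each cut.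
\end{example}

\begin{example}[the light piece goes first]\label{ex:neck}
Let $p=(\frac13,\frac13,\frac13)$, $k\ge2$, and $\psi(x)=1/\max(|x-p|_\infty,2^{-k})$. This weight is comparable to $|x-p|^{-1}$ on a long range of scales, and $|x|^{-2}g_{\mathrm{euc}}$ is a cylinder $\mathbb R\times S^2$, so the cube contains a neck of length about $k$. The cube $\{|x-p|_\infty\le s\}$ has volume $8s^3$, so
\[
24\ln(2^k/3)\le\mu(C_0)\le8+24k\ln2,\qquad |\partial C_0|\le6\cdot3^2 .
\]
Let $C_i$ be the dyadic cube of side $2^{-i}$ containing $p$. Each coordinate of $p$ lies at relative position $\frac13$ or $\frac23$ in $C_i$. Hence $\psi\ge\frac32\,2^i$ on $C_i$ for $i<k$, and $\psi\le6\cdot2^i$ outside the interior of $C_{i+1}$. In particular $\mu(C_0)-\mu(C_1)\le6^3$: for large $k$ the child containing $p$ keeps almost all the mass, and the geometric series of Example~\ref{ex:flat} is lost.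

The order now matters. If we always go on with the child containing $p$ and let the other child wait, then the first cut of each $C_i$, $i<k$, has area at least $4^{-i}\cdot\frac94\,4^i$. On reaching $C_k$ the cost is at least $\frac92k$, which is not $O(|\partial C_0|+\mu(C_0)^{2/3})=O(k^{2/3})$. In the opposite order, only two boxes are ever present: a box $Q$ with $C_{i+1}\subset Q\subset C_i$ and its sibling $Q'\subset C_i$. On $\partial Q$ and on $Q'$ we have $\psi\le6\cdot2^i$, and both boundaries have Euclidean area at most $6\cdot4^{-i}$. So $Q$ waits at cost at most $216$ while $Q'$ is erased at cost at most $216$. Finally $C_k$ is erased at cost at most $6$. The cost stays below $432$ for all $k$.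
\end{example}

In Example~\ref{ex:neck} the heavy box is cut $3k$ times, yet its boundary does not remember the old cuts: each new face \emph{replaces} a face. This is the reason for working with boxes. The proof combines the two examples. Along a chain of heavy boxes the boundary area is controlled because a box has six faces, and each time we pass to a light box the mass halves.

\section{Isotopies and the cost of contracting a box}\label{sec:cost}

\subsection*{Area estimates}
We recall three standard facts. Let $S\subset\mathbb R^d$ be a smooth hypersurface and $f\ge0$ a Borel function on $S$. The \emph{area formula} says that for a smooth map $\pi$ from $S$ to $\mathbb R^{d-1}$, or to a Riemannian manifold of dimension $d-1$, with Jacobian $J\pi$,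
\[
\int_SfJ\pi\,d\mathcal H^{d-1}=\int\sum_{p\in\pi^{-1}(z)}f(p)\,dz .
\]
The \emph{coarea formula} says that for a smooth function $\xi$ on $S$ with tangential gradient $\nabla^S\xi$,
\[
\int_Sf|\nabla^S\xi|\,d\mathcal H^{d-1}=\int_{\mathbb R}\int_{\xi^{-1}(c)}f\,d\mathcal H^{d-2}\,dc .
\]
The \emph{reverse Fatou lemma} says that $\limsup\int f_j\le\int\limsup f_j$ for uniformly bounded $f_j\ge0$ on a finite measure space. We also use that for a diffeomorphism $\Phi$ of $\mathbb R^3$ and a surface $S$,
\begin{equation}\label{eq:lip}
\|D\Phi\|\le L\text{ on }S\ \text{ and }\ \psi\le M\text{ on }\Phi(S)\quad\Longrightarrow\quad|\Phi(S)|\le M^2L^2\,\mathcal H^2(S).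
\end{equation}

Let $\Omega\subset\mathbb R^d$ be a convex body with smooth boundary and unit normal $n$, and let $\pi_i$ forget the $i$th coordinate. On $\partial\Omega$ the Jacobian of $\pi_i$ is $|n_i|$, and $1\le\sum_i|n_i|$. Hence
\begin{equation}\label{eq:proj}
\int_{\partial\Omega}f\,d\mathcal H^{d-1}\le\sum_{i=1}^d\int_{\pi_i(\Omega)}\ \sum_{p\in\partial\Omega\cap\pi_i^{-1}(z)}f(p)\,dz .
\end{equation}
For $z$ in the interior of $\pi_i(\Omega)$, hence for almost every $z\in\pi_i(\Omega)$, the line $\pi_i^{-1}(z)$ meets the interior of $\Omega$ and the inner sum has two terms. Taking $f=1$ we get, for a box $P\subset\mathbb R^d$,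
\begin{equation}\label{eq:nested}
\Omega\subset P\quad\Longrightarrow\quad\mathcal H^{d-1}(\partial\Omega)\le\mathcal H^{d-1}(\partial P).
\end{equation}

\subsection*{Rounded boxes}
Slices of a sweep-out are smooth, so boxes must be rounded. If $Q\subset\mathbb R^3$ has center $c$ and half-sides $a_i$, put
\[
E_m(Q)=\Big\{\sum_{i=1}^3\Big(\frac{x_i-c_i}{a_i}\Big)^{2m}\le1\Big\}\subset Q,\qquad m\in\mathbb N .
\]
The defining function is convex and its gradient vanishes only at $c$, so $E_m(Q)$ is a convex body with smooth boundary. For large $m$ rounding costs almost no area. We need this for boxes and for their rectangular cross-sections.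

\begin{lemma}\label{lem:round}
Let $d\ge2$, $P=\prod_{i=1}^d[-a_i,a_i]$, $Y_m(y)=\sum_{i=1}^d(y_i/a_i)^{2m}$, and let $f\ge0$ be continuous on $P$. If $m\to\infty$ along a sequence and $h_m\in(0,1]$, $h_m\to1$, then
\[
\limsup_{m\to\infty}\int_{\{Y_m=h_m\}}f\,d\mathcal H^{d-1}\le\int_{\partial P}f\,d\mathcal H^{d-1}.
\]
In particular $\limsup_{m\to\infty}|\partial E_m(Q)|\le|\partial Q|$ for every box $Q\subset\mathbb R^3$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:proj} to $\Omega=\{Y_m\le h_m\}\subset P$. Fix $i$ and $z$ in the interior of $\pi_i(P)$. The points of $\partial\Omega$ over $z$ satisfy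
\[
|y_i|/a_i=\Big(h_m-\sum_{j\ne i}(y_j/a_j)^{2m}\Big)^{1/2m}\longrightarrow1,
\]
since the bracket tends to $1$. So for large $m$ there are two of them, and they converge to the points over $z$ in the faces $y_i=\pm a_i$. The inner sums are bounded by $2\max f$ and reverse Fatou applies.
\end{proof}

\subsection*{Isotopies}
An \emph{isotopy} is a smooth family of diffeomorphisms $\Phi_t$ of $\mathbb R^3$, $t\in[0,1]$, with $\Phi_0=\mathrm{id}$, all equal to the identity outside one compact set. It is an isotopy \emph{in $N$} if that compact set lies in the open set $N$; then $\Phi_t(N)=N$. We shall describe deformations either by moving domains or by maps without compact support. The next two lemmas convert both into isotopies.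

\begin{lemma}[realizing a family of domains]\label{lem:realize}
Let $U\subset\mathbb R^3$ be open and let $f:[0,1]\times U\to\mathbb R$, $f_s=f(s,\cdot)$, be continuous, and smooth with $\nabla f_s\ne0$ near $Z=\{f=0\}$. Put $G^s=\{f_s\le0\}$. If $Z$ is a compact subset of $[0,1]\times N'$ with $N'\subset U$ open, then there is an isotopy $\Phi$ in $N'$ with $\Phi_s(G^0)=G^s$ for all $s$.
\end{lemma}

\begin{proof}
Let $\beta$ be a smooth cutoff with $\beta=1$ near $Z$ and with compact support in the part of $[0,1]\times N'$ where $f$ is smooth and $\nabla f_s\ne0$. Let $\Phi_s$ be the flow of $X_s=-\beta\,\partial_sf\,\nabla f_s/|\nabla f_s|^2$. It is an isotopy in $N'$, so $\Phi_s(U)=U$. Along a trajectory $p(s)$ in $U$ we have $\frac d{ds}f_s(p(s))=\partial_sf+\nabla f_s\cdot X_s=0$ wherever $\beta=1$. Hence the closed set $\{s:f_s(p(s))=0\}$ is also open in $[0,1]$, so it is empty or all of $[0,1]$. Thus the sign of $f_s(p(s))$ does not depend on $s$, and $\Phi_s$ maps $G^0$ into $G^s$ and $U\setminus G^0$ into $U\setminus G^s$.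
\end{proof}

\begin{lemma}[concatenation]\label{lem:concat}
Let $E\subset N\subset\mathbb R^3$ with $E$ compact and $N$ open. Let $\Psi^1,\dots,\Psi^k$ be smooth families of diffeomorphisms of $\mathbb R^3$ parametrized by $[0,1]$, with $\Psi^1_0=\mathrm{id}$, $\Psi^j_1=\Psi^{j+1}_0$ and $\Psi^j_s(E)\subset N$. Then there is an isotopy $\Phi$ in $N$ such that each $\Phi_t$ agrees near $E$ with some $\Psi^j_s$, and $\Phi_1$ agrees near $E$ with $\Psi^k_1$.
\end{lemma}

\begin{proof}
Reparametrize each family so that it is constant near $s=0$ and $s=1$, and run them in order. This gives one smooth family $\Psi_t$, generated by $X_t=(\partial_t\Psi_t)\circ\Psi_t^{-1}$. Let $\beta$ be a smooth function with compact support in $N$, equal to $1$ on an open set $O$ containing the compact track $\bigcup_t\Psi_t(E)$. The flow $\Phi_t$ of $\beta X_t$ is an isotopy in $N$. The points $p$ with $\Psi_t(p)\in O$ for all $t$ form an open set containing $E$. For such $p$ the curve $\Psi_t(p)$ is a trajectory of $\beta X_t$, so $\Phi_t(p)=\Psi_t(p)$.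
\end{proof}

\subsection*{The cost}
\begin{definition}\label{def:cost}
A number $\mathfrak a\ge0$ is \emph{admissible} for a box $Q$ if for every $\eta>0$ there is $m_0=m_0(Q,\eta)$ such that for all $m\ge m_0$, all open $N\supset Q$ and all $\zeta>0$ there is an isotopy $\Phi$ in $N$ with
\[
|\Phi_t(\partial E_m(Q))|\le\mathfrak a+\eta\ \text{ for all }t,\qquad \|D\Phi_1\|\le\zeta\ \text{ on }E_m(Q).
\]
The \emph{cost} $\alpha(Q)$ is the infimum of the admissible numbers.
\end{definition}

The cost is finite by Lemma~\ref{lem:small} below, and it is itself admissible: given $\eta$, use an admissible $\mathfrak a\le\alpha(Q)+\eta/2$ with tolerance $\eta/2$. Each clause is there for the induction. The isotopy stays in an arbitrary neighborhood $N$ of $Q$, so that contracting one box does not disturb a disjoint one. The final map has small derivative on the whole solid $E_m(Q)$, so that every surface inside $E_m(Q)$, not only the boundary, ends with small area. And $m_0$ is independent of $N$ and $\zeta$, because these will be chosen after $m$.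

\begin{lemma}\label{lem:small}
For every box $Q$, $\alpha(Q)\le\max_Q\psi^2\cdot\mathcal H^2(\partial Q)$.
\end{lemma}

\begin{proof}
Use the homotheties about the center with ratio decreasing from $1$ to $\min(\zeta,1)$, made into an isotopy in $N$ by Lemma~\ref{lem:concat}. They map $E_m(Q)$ to convex bodies in $Q$, whose boundaries have Euclidean area at most $\mathcal H^2(\partial Q)$ by \eqref{eq:nested}.
\end{proof}

This bound involves $\max\psi$, which the mass does not control. It will be used only for boxes so small that the right side is negligible.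

\section{The cutting lemma}\label{sec:cut}

The next lemma is the rigorous form of the cutting move. The two pieces are separated by a gap, so that they have disjoint neighborhoods; the price is the term $\omega$, which bounds the lateral area of a neck crossing the gap.

\begin{lemma}\label{lem:cut}
Let $Q=[a,b]\times P$, where the first factor is any coordinate axis, and let $a<c_-<c_+<b$. Put $Q_-=[a,c_-]\times P$, $Q_+=[c_+,b]\times P$, $D_\pm=\{c_\pm\}\times P$ and $\omega=(c_+-c_-)\max_Q\psi^2\cdot\mathcal H^1(\partial P)$. Then
\[
\alpha(Q)\le\max\big\{|\partial Q|+|D_-|+|D_+|+\omega,\ \ |\partial Q_-|+\alpha(Q_+),\ \ \alpha(Q_-)\big\},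
\]
and the same holds with $Q_-$ and $Q_+$ interchanged.
\end{lemma}

The three terms are the costs of pinching $E_m(Q)$ to a dumbbell (Figure~\ref{fig:dumbbell}), of contracting the bulb in $Q_+$ while the other waits, and of contracting the bulb in $Q_-$. The last assertion follows by reflecting the first axis, which preserves the class of boxes and Definition~\ref{def:cost}. The proof occupies this section.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick,fill=gray!15] (0,-1.1) -- (0,1.1) arc (180:90:0.4) -- (2.6,1.5) arc (90:0:0.4) -- (3,0.25) arc (180:270:0.15) -- (3.85,0.1) arc (270:360:0.15) -- (4,1.1) arc (180:90:0.4) -- (6.6,1.5) arc (90:0:0.4) -- (7,-1.1) arc (0:-90:0.4) -- (4.4,-1.5) arc (270:180:0.4) -- (4,-0.25) arc (0:90:0.15) -- (3.15,-0.1) arc (90:180:0.15) -- (3,-1.1) arc (0:-90:0.4) -- (0.4,-1.5) arc (270:180:0.4) -- cycle;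
\draw[dashed] (0,-1.5) rectangle (3,1.5);
\draw[dashed] (4,-1.5) rectangle (7,1.5);
\draw[dotted] (3,1.5) -- (4,1.5) (3,-1.5) -- (4,-1.5);
\node at (1.5,0) {$E_m(Q_-)$};
\node at (5.5,0) {$E_m(Q_+)$};
\node at (3.5,0.45) {$T_r$};
\draw[->] (-0.3,-1.9) -- (7.4,-1.9) node[right] {$x$};
\foreach \x/\l in {0/a,1.5/p_-,3/c_-,3.5/\bar c,4/c_+,5.5/p_+,7/b}
  \draw (\x,-1.85) -- (\x,-1.95) node[below] {$\l$};
\end{tikzpicture}
\caption{Schematic section of the dumbbell $G_r$ by a plane through the $x$-axis. The box $Q$ is cut into $Q_-$ and $Q_+$ (dashed) with a gap between them. The boundary of $G_r$ coincides with the boundaries of the rounded boxes $E_m(Q_\pm)$ except for a thin tube $T_r$ across the gap.}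
\label{fig:dumbbell}
\end{figure}

\subsection*{Domains with a profile}
Write points as $(x,y)$ with $y=(y_2,y_3)$, translate so that $P=[-a_2,a_2]\times[-a_3,a_3]$, and put $Y=Y_m(y)=\sum_{i=2,3}(y_i/a_i)^{2m}$. For an interval $J$ with center $c$ and half-length $\ell$ let $u_J(x)=1-((x-c)/\ell)^{2m}$, $x\in\mathbb R$. Then $E_m(J\times P)=\{Y\le u_J(x)\}$. Put
\[
u=u_{[a,b]},\qquad u_-=u_{[a,c_-]},\qquad u_+=u_{[c_+,b]} .
\]
Let $p_-$, $p_+$, $\bar c$ be the midpoints of $[a,c_-]$, $[c_+,b]$, $[c_-,c_+]$. The midpoint of $[a,b]$ lies in $(p_-,p_+)$. All three rounded boxes have the form $\{Y\le w(x)\}$, so we deform domains by deforming the function $w$ of one variable. The dependence on $m$ is suppressed in the notation.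

A \emph{profile} is a smooth function $w$ defined near $[a,b]$ with $0<w\le1$ on $(a,b)$, $w(a)=w(b)=0$ and $w'(a)>0>w'(b)$. Profiles form a convex set, and $u$ is one. For a profile $w$ let
\[
G_w=\{(x,y):\ x\in[a,b],\ Y(y)\le w(x)\}\subset Q ,
\]
so $G_u=E_m(Q)$. For small $\delta>0$ we have $w<0$ on $(a-\delta,a)\cup(b,b+\delta)$, so $G_w=\{Y-w\le0\}$ in $U=(a-\delta,b+\delta)\times\mathbb R^2$. On $\{Y=w\}\cap U$ the gradient of $Y-w$ is nonzero: if $\nabla Y=0$ then $y=0$, so $w(x)=0$, $x\in\{a,b\}$, and $w'(x)\ne0$. For a smooth family of profiles $w^s$, $s\in[0,1]$, one $\delta$ works for all $s$ by compactness. So Lemma~\ref{lem:realize}, with $N'=N\cap U$, carries the domains $G_{w^s}$ into each other by an isotopy in any given open $N\supset Q$.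

On $\partial G_w$ the unit normal $n=(n_1,n_y)$ satisfies $1\le|n_1|+|n_y|$. The projection to $y$ has Jacobian $|n_1|$, and the tangential gradient of $x$ has length $\sqrt{1-n_1^2}=|n_y|$. By the area and coarea formulas,
\begin{equation}\label{eq:split}
|\partial G_w|\le\underbrace{\int_P\ \sum_{x\in[a,b]:\ w(x)=Y(y)}\psi^2(x,y)\,dy}_{\mathrm I}+\underbrace{\int_a^b\int_{\{Y=w(x)\}}\psi^2(x,\cdot)\,d\mathcal H^1\,dx}_{\mathrm{II}} .
\end{equation}
Term I measures the walls across the axis and term II the walls along it. The same inequality holds for the part of $\partial G_w$ over a subinterval of $[a,b]$, and with $1$ in place of $\psi$. Since $Y$ is homogeneous of degree $2m$, \eqref{eq:nested} gives for $0<h\le1$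
\begin{equation}\label{eq:levels}
\mathcal H^1\{Y=h\}\le h^{1/2m}\mathcal H^1(\partial P),\qquad V(h):=\mathcal H^2\{Y\le h\}=h^{1/m}V(1)\le h^{1/m}\mathcal H^2(P).
\end{equation}

\subsection*{Dumbbells}
A dumbbell should have a profile close to $\max(u_-,u_+,r)$ with $r$ small. We smooth the maximum so that nothing changes where $u_\pm\ge r$. Let $\varrho$ be an even mollifier, positive exactly on $(-\frac14,\frac14)$, and $\chi=\max(\cdot,\frac34)*\varrho$. Then $\chi(z)=z$ for $z\ge1$ and $\chi(z)=\frac34$ for $z\le\frac12$; $\chi(z)\ge\max(z,\frac34)$ by Jensen's inequality; and $\chi'(z)=\int_{-\infty}^{z-3/4}\varrho>0$ for $z>\frac12$. The function $\chi_r(z)=r\chi(z/r)$ therefore equals $z$ for $z\ge r$, equals $\frac{3r}4$ for $z\le\frac r2$, is strictly increasing on $[\frac r2,\infty)$, and is at least $\max(z,\frac{3r}4)$. For $0<r\le\frac12$ define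
\[
w_r=\begin{cases}u_-&\text{on }(-\infty,p_-],\\ \chi_r(u_-)&\text{on }[p_-,\bar c],\\ \chi_r(u_+)&\text{on }[\bar c,p_+],\\ u_+&\text{on }[p_+,\infty).\end{cases}
\]
This is smooth in $(x,r)$. Near $p_\pm$ we have $u_\pm>\frac12\ge r$, so $\chi_r(u_\pm)=u_\pm$; near $\bar c$ we have $u_\pm<0$, so both middle formulas give $\frac{3r}4$. Thus $w_r$ is a profile. It is nonincreasing on $[p_-,\bar c]$, nondecreasing on $[\bar c,p_+]$, and on each of these intervals it takes every value other than $\frac{3r}4$ at most once. Also $w_r\ge u_-$ on $[a,c_-]$ and $w_r\ge u_+$ on $[c_+,b]$.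

Define $x_-(r)\in(p_-,c_-)$ and $x_+(r)\in(c_+,p_+)$ by $u_\pm(x_\pm(r))=r$, and put
\[
G_r=G_{w_r},\qquad T_r=\partial G_r\cap\{x_-(r)\le x\le x_+(r)\}.
\]
Since $w_r=u_-$ on $[a,x_-(r)]$ and $w_r=u_+$ on $[x_+(r),b]$,
\begin{equation}\label{eq:bulbs}
\partial G_r\cap\{x\le x_-(r)\}\subset\partial E_m(Q_-),\qquad\partial G_r\cap\{x\ge x_+(r)\}\subset\partial E_m(Q_+).
\end{equation}
On $[x_-(r),x_+(r)]$ we have $w_r\le r$, and for $y$ outside the null set $\{Y=\frac{3r}4\}$ the equation $w_r(x)=Y(y)$ has at most two solutions there. So \eqref{eq:split} with weight $1$ and \eqref{eq:levels} give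
\begin{equation}\label{eq:tube}
\mathcal H^2(T_r)\le2r^{1/m}\mathcal H^2(P)+(b-a)\,r^{1/2m}\mathcal H^1(\partial P)\longrightarrow0\qquad(r\to0,\ m\text{ fixed}).
\end{equation}

\subsection*{The cost of pinching}
We go from $u$ to $w_r$ in two stages:
\begin{itemize}
\item[(a)] $w^s=(1-s)u+sw_{1/2}$, $s\in[0,1]$;
\item[(b)] $w_{r'}$, with $r'$ decreasing from $\frac12$ to $r$.
\end{itemize}
The difficulty is term I, which counts solutions of $w(x)=Y(y)$, and the bound must be uniform in $r$ because $r$ will be chosen after $m$. In stage (a) we do not control the number of solutions in $[p_-,p_+]$, but there $w\ge\frac38$, and for large $m$ the levels $\frac38\le Y\le1$ fill only a thin frame along $\partial P$. In stage (b) the levels become small, but $w_{r'}$ is monotone on each side of $\bar c$: two walls close in toward the axis, one near $D_-$ and one near $D_+$.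

\begin{lemma}\label{lem:pinch}
$\displaystyle\limsup_{m\to\infty}\ \sup_w|\partial G_w|\le|\partial Q|+|D_-|+|D_+|+\omega$, where the supremum is over all $w^s$, $s\in[0,1]$, and all $w_{r'}$, $0<r'\le\frac12$.
\end{lemma}

\begin{proof}
It suffices to bound $\limsup|\partial G_w|$ along a sequence of such profiles with $m\to\infty$, all of type (a) or all of type (b). Let $M=\max_Q\psi$. As $m\to\infty$, the functions $u$, $u_-$, $u_+$ tend to $1$ locally uniformly in $(a,b)$, $(a,c_-)$, $(c_+,b)$, and $Y_m(y)\to0$ for $y\in\operatorname{int}P$. All profiles in question satisfy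
\begin{equation}\label{eq:lower}
w\ge\min(u,u_-)\ \text{ on }[a,c_-],\qquad w\ge\min(u,u_+)\ \text{ on }[c_+,b].
\end{equation}

\emph{Term II.} By \eqref{eq:levels} the inner integral is at most $M^2\mathcal H^1(\partial P)$, so $[c_-,c_+]$ contributes at most $\omega$. For fixed $x\in(a,c_-)\cup(c_+,b)$ we have $w(x)\to1$ by \eqref{eq:lower}, so by Lemma~\ref{lem:round} with $d=2$ the upper limit of the inner integral is at most $\int_{\partial P}\psi^2(x,\cdot)\,d\mathcal H^1$. Reverse Fatou in $x$ gives $\limsup\mathrm{II}\le|[a,b]\times\partial P|+\omega$.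

\emph{Term I, ends.} On $[a,p_-]$ both $u$ and $u_-$ are strictly increasing, hence so is $w$, and $w(x)=Y_m(y)$ has at most one solution. Fix $y\in\operatorname{int}P$. The solution satisfies $\min(u,u_-)(x)\le Y_m(y)\to0$, while $\min(u,u_-)\to1$ uniformly on $[a+\delta,p_-]$ for each $\delta>0$. So $x\to a$. On $[p_+,b]$, $w$ is strictly decreasing and the solution tends to $b$ for the same reason. By reverse Fatou in $y$ the ends contribute at most $|\{a\}\times P|+|\{b\}\times P|$ in the limit.

\emph{Term I, middle, type \textup{(a)}.} On $[p_-,p_+]$ we have $w_{1/2}\ge\frac38$, and $u\ge\frac38$ for large $m$, so $\frac38\le w\le1$. Let $\nu(h)=\#\{x\in[p_-,p_+]:w(x)=h\}$. The one-dimensional area formula (Banach's indicatrix theorem) gives $\int\nu(h)\,dh=\int_{p_-}^{p_+}|w'|\,dx$. This is at most $2$, because $u$ and $w_{1/2}$ each have two intervals of monotonicity in $[p_-,p_+]$ and values in $[0,1]$. The push-forward under $Y$ of Lebesgue measure on $\{Y\le1\}$ has density $V'(h)=\frac1mh^{1/m-1}V(1)$, which is at most $\frac8{3m}\mathcal H^2(P)$ on $[\frac38,1]$.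 So the middle contributes at most
\[
M^2\int_P\nu(Y(y))\,dy=M^2\int_{3/8}^1\nu(h)V'(h)\,dh\le\frac{16M^2\mathcal H^2(P)}{3m}\longrightarrow0 .
\]

\emph{Term I, middle, type \textup{(b)}.} Discard the countably many null sets $\{Y_m=\frac{3r'}4\}$ occurring along the sequence and fix $y\in\operatorname{int}P$. On $[p_-,\bar c]$ the equation $\chi_{r'}(u_-(x))=Y_m(y)$ has at most one solution. It satisfies $u_-(x)>\frac{r'}2>0$, so $x<c_-$, and $u_-(x)\le\chi_{r'}(u_-(x))=Y_m(y)\to0$. As $u_-\to1$ uniformly on $[p_-,c_--\delta]$, we get $x\to c_-$, whatever the values of $r'$. On $[\bar c,p_+]$ the same argument with $u_+$ gives $x\to c_+$. By reverse Fatou the middle contributes at most $|D_-|+|D_+|$ in the limit.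

The two end faces and $[a,b]\times\partial P$ make up $\partial Q$, so the sum of these bounds is the claim.
\end{proof}

\subsection*{Proof of Lemma~\ref{lem:cut}}
Fix $\eta>0$ and write $E=E_m(Q)$, $E_\pm=E_m(Q_\pm)$. Let $m$ be so large that all domains in Lemma~\ref{lem:pinch} have boundary area at most $|\partial Q|+|D_-|+|D_+|+\omega+\eta$, that $|\partial E_-|\le|\partial Q_-|+\eta$ (Lemma~\ref{lem:round}), and that $m\ge m_0(Q_\pm,\eta)$ for the admissible numbers $\alpha(Q_\pm)$. These conditions do not involve $N$ or $\zeta$.

Let $N\supset Q$ be open and $\zeta>0$. Shrinking $N$, we assume that it is bounded, so $\psi\le M_N$ on $N$. Choose disjoint open sets $N_\pm$ with $Q_\pm\subset N_\pm\subset N$. The contractions of the two bulbs come with no bound on their derivatives and may stretch the tube; we therefore choose them first and the tube afterwards. In this order, choose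
\begin{enumerate}
\item $\kappa>0$ with $M_N^2\kappa^2\big(\mathcal H^2(\partial E_-)+\mathcal H^2(\partial E_+)\big)\le\eta$;
\item isotopies $\Phi^\pm$ in $N_\pm$ with $|\Phi^\pm_t(\partial E_\pm)|\le\alpha(Q_\pm)+\eta$ and $\|D\Phi_1^\pm\|\le\kappa$ on $E_\pm$;
\item $L\ge1$ with $\|D\Phi^\pm_t\|\le L$ on $\mathbb R^3$ for all $t$;
\item $r\in(0,\frac12]$ with $M_N^2L^2\mathcal H^2(T_r)\le\eta$, by \eqref{eq:tube};
\item an isotopy $\Pi$ in $N$ realizing stages (a) and (b), so that $\Pi_1(E)=G_r$;
\item $\theta\in(0,1)$ with $M_N^2L^2\theta\,\mathcal H^2(\partial G_r)\le\eta$ and $L\theta\sup\|D\Pi_1\|\le\zeta$.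
\end{enumerate}
The isotopy $\Phi^\pm$ preserves $N_\pm$ and $N$ and is the identity on $N_\mp$. Hence near any point $\Phi^-_t\Phi^+_s$ coincides with one of its two factors, and $\|D(\Phi^-_t\Phi^+_s)\|\le L$. Put $\Theta=\Phi^-_1\Phi^+_1$; it equals $\Phi^\pm_1$ on $N_\pm$, so $\|D\Theta\|\le\kappa$ on $E_-\cup E_+$. We deform $E$ in five phases. In Phases 2--5 the maps are applied to $G_r$, that is, composed with $\Pi_1$, and we split $\partial G_r$ into $T_r$ and the two parts in \eqref{eq:bulbs}.

\emph{Phase 1: $\Pi_t$.} The area is at most $|\partial Q|+|D_-|+|D_+|+\omega+\eta$.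

\emph{Phase 2: $\Phi^+_t$.} The part in $\partial E_-\subset N_-$ does not move. By \eqref{eq:lip} and (4) the image of $T_r$ has area at most $\eta$. The total is at most
\[
|\partial E_-|+|\Phi^+_t(\partial E_+)|+\eta\le|\partial Q_-|+\alpha(Q_+)+3\eta .
\]

\emph{Phase 3: $\Phi^-_t\Phi^+_1$.} The image of the part in $\partial E_-$ lies in $\Phi^-_t(\partial E_-)$. The image of the part in $\partial E_+$ lies in $\Phi^+_1(\partial E_+)\subset N_+$, does not move, and has area at most $\eta$ by (1) and (2). The tube contributes at most $\eta$. The total is at most $\alpha(Q_-)+3\eta$.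

Now the surface $\Theta(\partial G_r)$ consists of two tiny bulbs joined by a thin tube. Its area is small, but $D\Theta$ is not small along the tube, as Definition~\ref{def:cost} requires. We shrink $G_r$ \emph{before} applying $\Theta$, using the maps
\[
A_{s,s'}(x,y)=(\bar c+s(x-\bar c),\,s'y),\qquad s,s'\in(0,1],
\]
which are $1$-Lipschitz and map $Q$ into $Q$. A homothety would move the bulbs of $\partial G_r$, which have large Euclidean area, out of $E_\pm$ to places where we only know $\|D\Theta\|\le L$. So we first squeeze $G_r$ toward the axis, which keeps the bulbs in $E_\pm$, until it is a needle of small Euclidean area; then we shorten the needle.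

\emph{Phase 4: $\Theta A_{1,s}$, with $s$ decreasing from $1$ to $\theta$.} Since $Y(sy)\le Y(y)$, we have $A_{1,s}(E_\pm)\subset E_\pm$. So the images under $A_{1,s}$ of the two parts in \eqref{eq:bulbs} lie in $E_\pm$, where $\|D\Theta\|\le\kappa$, and have Euclidean area at most $\mathcal H^2(\partial E_\pm)$. By (1) they contribute at most $\eta$ together. The set $A_{1,s}(T_r)$ has Euclidean area at most $\mathcal H^2(T_r)$ and contributes at most $\eta$ by (4). The total is at most $2\eta$.

\emph{Phase 5: $\Theta A_{s,\theta}$, with $s$ decreasing from $1$ to $\theta$.} A linear map multiplies the area of a plane by at most the product of its two largest singular values. For $DA_{s,\theta}=\operatorname{diag}(s,\theta,\theta)$ with $\theta\le s\le1$ this product is at most $\theta$. By \eqref{eq:lip} and (6) the area is at most $M_N^2L^2\theta\,\mathcal H^2(\partial G_r)\le\eta$.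

The phases fit together and keep the image of $E$ in $N$, so Lemma~\ref{lem:concat} joins them into an isotopy in $N$. Near $E$ the final map is $\Theta A_{\theta,\theta}\Pi_1$, whose derivative has norm at most $L\theta\sup\|D\Pi_1\|\le\zeta$. All areas are at most the maximum in the lemma plus $3\eta$. As $\eta>0$ was arbitrary, that maximum is admissible for $Q$. \qed

\section{Contracting a box}\label{sec:box}

\begin{proposition}\label{prop:box}
For every box $Q_*$, $\ \alpha(Q_*)\le|\partial Q_*|+C_*\,\mu(Q_*)^{2/3}$.
\end{proposition}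

\begin{proof}
Fix $\eta>0$, let $M=\max_{Q_*}\psi$, and choose $d_0>0$ with $6M^2d_0^2\le\eta$. By Lemma~\ref{lem:small}, $\alpha(Q)\le\eta$ for every box $Q\subset Q_*$ of diameter at most $d_0$.

\emph{The cutting rule.} Let $Q=[a,b]\times P\subset Q_*$, where $\ell=b-a$ is the length of a longest side, and let $J$ be the middle third of $[a,b]$. Then $\mathcal L^3(Q)\le\ell^3$; this is why we cut a longest side. By Fubini, positivity of $\psi$ and H\"older's inequality,
\[
\frac3\ell\int_J|\{c\}\times P|\,dc<\frac3\ell\int_Q\psi^2\,dx\le\frac3\ell\,\mathcal L^3(Q)^{1/3}\mu(Q)^{2/3}\le3\mu(Q)^{2/3}.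
\]
The left side is the average of the continuous function $c\mapsto|\{c\}\times P|$ over $J$, so this function is less than $3\mu(Q)^{2/3}$ at some interior point $c$ of $J$. For $c_-<c_+$ in $J$ close enough to $c$ we get, in the notation of Lemma~\ref{lem:cut},
\begin{equation}\label{eq:rule}
|D_\pm|\le3\mu(Q)^{2/3},\qquad|D_-|+|D_+|+\omega\le6\mu(Q)^{2/3}.
\end{equation}
The \emph{children} of $Q$ are $Q_\pm$. They satisfy $\mu(Q_-)+\mu(Q_+)\le\mu(Q)$ and
\begin{equation}\label{eq:children}
|\partial Q_-|+|\partial Q_+|\le|\partial Q|+|D_-|+|D_+|\le|\partial Q|+6\mu(Q)^{2/3}.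
\end{equation}

\emph{The tree.} Because $c_\pm\in J$, a cut side has length at most $\frac23\ell$ in both children. If a descendant of $Q$ has a side longer than $\frac23\ell$, then its longest side is in a direction that has not been cut since $Q$, and such a direction is cut next. So after three generations all sides are at most $\frac23\ell$. Starting from $Q_*$ and declaring boxes of diameter at most $d_0$ to be leaves, we obtain a finite binary tree.

\emph{Claim.} Every node $Q$ satisfies $\alpha(Q)\le|\partial Q|+C_*\mu(Q)^{2/3}+\eta$.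

We use induction on the height of the node; leaves satisfy $\alpha\le\eta$. One application of Lemma~\ref{lem:cut} does not close the induction. For the child $Q_1$ that is contracted last, the hypothesis gives $|\partial Q_1|+C_*\mu(Q_1)^{2/3}+\eta$, where $|\partial Q_1|$ may exceed $|\partial Q|$ by the area of the new face, while $\mu(Q_1)$ may be nearly $\mu(Q)$, as in Example~\ref{ex:neck}. So we follow the heavy children until the mass has halved.

Let $Q_0$ be a node that is not a leaf and $v=\mu(Q_0)$. Let $Q_i$ be a child of $Q_{i-1}$ of larger (or equal) mass and $Q_i'$ the other child. Stop at the first $k\ge1$ such that $Q_k$ is a leaf or $\mu(Q_k)\le v/2$. Since $\mu(Q_i')\le\mu(Q_i)$ and $\mu(Q_i)+\mu(Q_i')\le v$, we have $\mu(Q_i')\le v/2$ for all $i$.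

The length $k$ of the chain is not controlled, but the boundary areas along it are. The face of $Q_i$ with a given outward direction lies either in the face of $Q_0$ with that direction, or in a cut face $D_\pm$ of some $Q_j$, $j<i$, which has area at most $3v^{2/3}$ by \eqref{eq:rule}. Indeed this holds for $Q_0$, and each face of $Q_i$ is either the new cut face or part of the face of $Q_{i-1}$ with the same direction. A box has six faces, so
\begin{equation}\label{eq:six}
|\partial Q_i|\le|\partial Q_0|+18v^{2/3}\qquad(0\le i\le k).
\end{equation}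
Lemma~\ref{lem:cut}, with $Q_i'$ contracted first while $Q_i$ waits, and \eqref{eq:rule} give for $1\le i\le k$
\[
\alpha(Q_{i-1})\le\max\big\{|\partial Q_{i-1}|+6v^{2/3},\ \ |\partial Q_i|+\alpha(Q_i'),\ \ \alpha(Q_i)\big\}.
\]
Substituting these inequalities into each other, we see that $\alpha(Q_0)$ is at most the maximum of $\alpha(Q_k)$ and of the first two terms over $1\le i\le k$. We bound them using \eqref{eq:children}, \eqref{eq:six} and the induction hypothesis for $Q_i'$ and $Q_k$, which have smaller height than $Q_0$:
\begin{align*}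
|\partial Q_{i-1}|+6v^{2/3}&\le|\partial Q_0|+24v^{2/3},\\
|\partial Q_i|+\alpha(Q_i')&\le|\partial Q_i|+|\partial Q_i'|+C_*(v/2)^{2/3}+\eta\\
&\le|\partial Q_{i-1}|+6v^{2/3}+C_*(v/2)^{2/3}+\eta\\
&\le|\partial Q_0|+(24+2^{-2/3}C_*)v^{2/3}+\eta .
\end{align*}
If $Q_k$ is a leaf then $\alpha(Q_k)\le\eta$. Otherwise $\mu(Q_k)\le v/2$ and
\[
\alpha(Q_k)\le|\partial Q_k|+C_*(v/2)^{2/3}+\eta\le|\partial Q_0|+(18+2^{-2/3}C_*)v^{2/3}+\eta .
\]
The constant $C_*$ is the solution of $24+2^{-2/3}C_*=C_*$, so the claim follows. Apply it to $Q_*$ and let $\eta\to0$.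
\end{proof}

\section{From a cube to a sweep-out of the sphere}\label{sec:sweep}

We prove the first inequality of Theorem~\ref{thm:upper}.

\subsection*{The weight}
Let $\sigma:S^3\setminus\{(0,0,0,1)\}\to\mathbb R^3$, $\sigma(x)=(x^1,x^2,x^3)/(1-x^4)$, be stereographic projection, so that $(\sigma^{-1})^*\bar g=\big(\frac2{1+|x|^2}\big)^2g_{\mathrm{euc}}$. Put
\[
\psi=\frac2{1+|x|^2}\,\Lambda_g\circ\sigma^{-1},
\]
a continuous positive function on $\mathbb R^3$. On a tangent plane of $S^3$ let $\nu_1\le\nu_2$ be the eigenvalues of $g$ with respect to $\bar g$. Then $\nu_2\le\lambda_3$; and $\nu_1\le\lambda_2$, because the plane contains a nonzero vector in the span of eigenvectors for $\lambda_1,\lambda_2$. So the area element of $g$ is at most $\sqrt{\lambda_2\lambda_3}=\Lambda_g^2$ times that of $\bar g$, and for every surface $S\subset\mathbb R^3$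
\[
\operatorname{area}(\sigma^{-1}(S),g)\le\int_{\sigma^{-1}(S)}\Lambda_g^2\,dA_{\bar g}=|S|,\qquad\int_{\mathbb R^3}\psi^3\,dx=\int_{S^3}\Lambda_g^3\,dV_{\bar g}=:\mathcal V .
\]
With $\Lambda_{\max}=\max\Lambda_g$ we have $\psi\le2\Lambda_{\max}$ and $\psi\le2\Lambda_{\max}|x|^{-2}$. The decay makes large cubes and spheres cheap: they are small surfaces near the pole of $S^3$.

\subsection*{Contracting a large ball}
Let $\eta>0$, $B_\rho=\{|x|\le\rho\}$ and $Q_R=[-R,R]^3$. Fix $R>1$ with $96\Lambda_{\max}^2R^{-2}\le\eta$. A surface $S$ in $\{|x|\ge R\}$ with $\mathcal H^2(S)\le24R^2$ then has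
\begin{equation}\label{eq:far}
|S|\le24R^2\,(2\Lambda_{\max}R^{-2})^2\le\eta .
\end{equation}
This applies to $\partial Q_R$, so Proposition~\ref{prop:box} gives $\alpha(Q_R)\le C_*\mathcal V^{2/3}+\eta$. Fix $m\ge m_0(Q_R,\eta)$ and let $E=E_m(Q_R)$.

The horizontal spheres project to round spheres, so we first deform $B_R$ to $E$. Consider the norms $\rho_0=|x|/R$ and $\rho_1=\big(\sum_i(x_i/R)^{2m}\big)^{1/2m}$, whose unit balls are $B_R$ and $E$. If $|x|\le R$ then $\sum(x_i/R)^{2m}\le\sum(x_i/R)^2\le1$, so $\rho_1\le\rho_0$. The function $\rho_s=(1-s)\rho_0+s\rho_1$ is a norm, smooth away from $0$, with $\nabla\rho_s(x)\cdot x=\rho_s(x)>0$ by Euler's relation. So $\Omega_s=\{\rho_s\le1\}$ are convex bodies with smooth boundary, $B_R\subset\Omega_s\subset E\subset Q_R$, and Lemma~\ref{lem:realize} gives an isotopy $\Pi$ with $\Pi_s(B_R)=\Omega_s$. By \eqref{eq:nested} and \eqref{eq:far}, $|\partial\Omega_s|\le\eta$.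

Choose $\zeta>0$ with $(2\Lambda_{\max})^2(\zeta\sup\|D\Pi_1\|)^2\,4\pi R^2\le\eta$. Definition~\ref{def:cost} gives an isotopy $\Phi$ with $|\Phi_t(\partial E)|\le C_*\mathcal V^{2/3}+2\eta$ and $\|D\Phi_1\|\le\zeta$ on $E$. Run $\Pi$ and then $\Phi_t\Pi_1$. By Lemma~\ref{lem:concat} and \eqref{eq:lip} this gives an isotopy $\tilde\Phi_\tau$, $\tau\in[0,1]$, with
\begin{equation}\label{eq:tilde}
|\tilde\Phi_\tau(\partial B_R)|\le C_*\mathcal V^{2/3}+2\eta\ \text{ for all }\tau,\qquad|\tilde\Phi_1(\partial B_q)|\le\eta\ \text{ for all }q\le R .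
\end{equation}

\subsection*{The sweep-out}
For $|t|<1$ we have $\sigma(\overline\Sigma_t)=\partial B_{r(t)}$ with $r(t)=\sqrt{(1+t)/(1-t)}$, which increases from $0$ to $\infty$. Read with $t$ decreasing, the sweep-out will consist of round spheres coming in from infinity to $\partial B_R$, then of the surfaces $\tilde\Phi_\tau(\partial B_R)$, then of the surfaces $\tilde\Phi_1(\partial B_q)$ with $q$ going from $R$ to $0$. In the middle part the reference sphere $\partial B_{r(t)}$ moves while we want to apply $\tilde\Phi_\tau$ to the fixed sphere $\partial B_R$. A dilation depending on $t$ corrects this.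

Let $t_R\in(0,1)$ be given by $r(t_R)=R$. Let $\beta:[-1,1]\to[0,1]$ be smooth with compact support in $(-1,1)$ and $\beta=1$ on $[-\frac12,t_R]$. Put
\[
s(t)=\beta(t)\ln\frac R{r(t)},\qquad q(t)=e^{s(t)}r(t)=r(t)^{1-\beta(t)}R^{\beta(t)} .
\]
The function $s$ is smooth on $[-1,1]$, vanishing near $\pm1$. The number $q(t)$ lies between $r(t)$ and $R$, and equals $R$ on $[-\frac12,t_R]$. Hence $q\ge R$ for $t\ge0$ and $q\le R$ for $t\le-\frac12$. Let $X$ be a compactly supported smooth vector field with $X(x)=x$ on a ball containing $B_R$ and all $B_{r(t)}$, $t\in\operatorname{supp}\beta$, and let $D^s$ be its flow. For $|x|=r(t)$, $t\in\operatorname{supp}\beta$, and $s'$ between $0$ and $s(t)$, the point $e^{s'}x$ has norm between $r(t)$ and $q(t)$ and stays in that ball. So $D^{s(t)}(\partial B_{r(t)})=\partial B_{q(t)}$ for all $|t|<1$. Let $\tau:[-1,1]\to[0,1]$ be smooth with $\tau=1$ for $t\le-\frac12$ and $\tau=0$ for $t\ge0$, and define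
\[
F_t=\sigma^{-1}\circ\tilde\Phi_{\tau(t)}\circ D^{s(t)}\circ\sigma ,
\]
extended by the identity at the pole. The maps $\tilde\Phi_{\tau(t)}D^{s(t)}$ are the identity outside one compact set, so $F_t$ is a smooth family of diffeomorphisms of $S^3$. Replacing $(\tau(t),s(t))$ by $(\epsilon\tau(t),\epsilon s(t))$, $\epsilon\in[0,1]$, joins $F_t$ to the identity. Thus $\Sigma_t=F_t(\overline\Sigma_t)$ defines an element of $\overline\Lambda$, with $\sigma(\Sigma_t)=\tilde\Phi_{\tau(t)}(\partial B_{q(t)})$ for $|t|<1$, and $\Sigma_{\pm1}$ are points. The areas satisfy: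
\begin{itemize}
\item for $0\le t<1$: $\operatorname{area}(\Sigma_t,g)\le|\partial B_{q(t)}|\le4\pi q^2\,(2\Lambda_{\max}q^{-2})^2\le16\pi\Lambda_{\max}^2R^{-2}\le\eta$;
\item for $-\frac12\le t\le0$: $\operatorname{area}(\Sigma_t,g)\le|\tilde\Phi_{\tau(t)}(\partial B_R)|\le C_*\mathcal V^{2/3}+2\eta$ by \eqref{eq:tilde};
\item for $-1<t\le-\frac12$: $\operatorname{area}(\Sigma_t,g)\le|\tilde\Phi_1(\partial B_{q(t)})|\le\eta$ by \eqref{eq:tilde}.
\end{itemize}
Hence $W(S^3,g)\le C_*\mathcal V^{2/3}+2\eta$ for every $\eta>0$, which proves Theorem~\ref{thm:upper}. \qed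

\section{Berger spheres}\label{sec:berger}

Regard $S^3\subset\mathbb C^2$, and let $h:S^3\to S^2(\frac12)\subset\mathbb C\times\mathbb R$, $h(z_1,z_2)=\big(z_1\bar z_2,\frac12(|z_1|^2-|z_2|^2)\big)$, be the Hopf map onto the round sphere of radius $\frac12$ and area $\pi$. Its fibers are the circles $\{e^{i\vartheta}z\}$. It is a Riemannian submersion for $\bar g$: its differential maps the $\bar g$-orthogonal complement of each fiber isometrically onto the tangent plane of $S^2(\frac12)$. The Berger metric $g_\varepsilon$ equals $\bar g$ on this complement and $\varepsilon^2\bar g$ along the fibers, the two subspaces being orthogonal. So $h$ is also a Riemannian submersion for $g_\varepsilon$, and $|dh(v)|\le|v|_{g_\varepsilon}$ for all $v$.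

The eigenvalues of $g_\varepsilon$ are $(\varepsilon^2,1,1)$, so $K(g_\varepsilon)=1/\varepsilon$ and $\operatorname{vol}(S^3,g_\varepsilon)=2\pi^2\varepsilon$. The volume tends to $0$, but a surface transverse to the fibers loses little area, and a sweep-out cannot avoid such surfaces.

\begin{proof}[Proof of Theorem~\ref{thm:berger}]
The inequality is equivalent to $W(S^3,g_\varepsilon)\ge2\pi$. Let $\Sigma_t=F_t(\overline\Sigma_t)$ be a family in $\overline\Lambda$. We find a slice of area at least $2\pi$.

\emph{Step 1: a Hopf fiber is not contractible in the complement of another.} Let $\gamma_1\ne\gamma_2$ be fibers. Unitary maps permute the fibers transitively, so we may take $\gamma_2=\{z_1=0\}$. The map $z\mapsto z_1/|z_1|$ from $S^3\setminus\gamma_2$ to $S^1$ sends the loop $\vartheta\mapsto e^{i\vartheta}z$ parametrizing $\gamma_1$ to a loop of degree one. (In other words, the two fibers are linked.)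

\emph{Step 2: some slice meets every fiber.} Let $I_-$, respectively $I_+$, be the set of $t\in[-1,1]$ for which some fiber $\gamma$ satisfies $F_t^{-1}(\gamma)\subset\{x^4<t\}$, respectively $F_t^{-1}(\gamma)\subset\{x^4>t\}$. Fibers are compact and $F_t^{-1}$ depends continuously on $t$, so both sets are open in $[-1,1]$. We have $1\in I_-$ and $-1\in I_+$, because some fiber misses a given point. The two sets are disjoint. For $t=\pm1$ one of the regions is empty. If $|t|<1$ and $t\in I_-\cap I_+$, then fibers $\gamma_1,\gamma_2$ lie in the disjoint open balls $F_t\{x^4<t\}$ and $F_t\{x^4>t\}$, and $\gamma_1$ contracts in the first ball, hence in $S^3\setminus\gamma_2$. This contradicts Step 1. Since $[-1,1]$ is connected, there is $t\notin I_-\cup I_+$, and $|t|<1$. For this $t$ and any fiber $\gamma$, the connected set $F_t^{-1}(\gamma)$ lies neither in $\{x^4<t\}$ nor in $\{x^4>t\}$, so it meets $\{x^4=t\}$. Thus every fiber meets $\Sigma_t$.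

\emph{Step 3: area.} For this $t$, $\Sigma_t$ is a smooth embedded sphere and $h|_{\Sigma_t}:\Sigma_t\to S^2(\frac12)$ is surjective. It extends over the closed ball $F_t\{x^4\le t\}$, so it has degree $0$. The degree is the signed count of preimages of a regular value, so every regular value has at least two preimages, and almost every point is a regular value by Sard's theorem. The Jacobian of $h|_{\Sigma_t}$ with respect to $g_\varepsilon$ is at most $1$. By the area formula,
\[
\operatorname{area}(\Sigma_t,g_\varepsilon)\ge\int_{S^2(1/2)}\#(h|_{\Sigma_t})^{-1}(q)\,dq\ge2\pi .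
\]

Finally, if $W(S^3,g)\le CK(g)^b\operatorname{vol}(S^3,g)^{2/3}$ for all $g$, with constants $C$ and $b$, then $2\pi(2\pi^2)^{-2/3}\varepsilon^{-2/3}\le C\varepsilon^{-b}$ for all $\varepsilon\in(0,1]$, so $b\ge\frac23$. The case $b=0$ excludes a uniform bound.
\end{proof}

\begin{remark}
Since $g_\varepsilon\le\bar g$, the horizontal spheres have $g_\varepsilon$-area at most $4\pi$. So $2\pi\le W(S^3,g_\varepsilon)\le4\pi$ for all $\varepsilon\in(0,1]$, including the round metric $g_1=\bar g$.
\end{remark}

\section{Higher dimensions}\label{sec:higher}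

\begin{remark}
Let $n\ge3$, and define $W(S^n,g)$ with sweep-outs $F_t(\{x^{n+1}=t\})$ and $(n-1)$-dimensional areas. Let $\lambda_1\le\dots\le\lambda_n$ be the eigenvalues of $g$ with respect to the round metric $\bar g$, $\Lambda_g=(\lambda_2\cdots\lambda_n)^{1/(2(n-1))}$ and $K_n(g)=\max\Lambda_g^n/\sqrt{\lambda_1\cdots\lambda_n}$. The same proof gives
\[
W(S^n,g)\le C_n\Big(\int_{S^n}\Lambda_g^n\,dV_{\bar g}\Big)^{\frac{n-1}n}\le C_nK_n(g)^{\frac{n-1}n}\operatorname{vol}(S^n,g)^{\frac{n-1}n},\qquad C_n=\frac{6(n+1)}{1-2^{-(n-1)/n}} .
\]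
The changes are as follows.
\begin{itemize}
\item Put $|S|=\int_S\psi^{n-1}\,d\mathcal H^{n-1}$ and $\mu(Q)=\int_Q\psi^n\,dx$. Use $E_m$ with $n$ variables and $Y_m$ with $n-1$ variables. In $\omega$, replace $\psi^2$ by $\psi^{n-1}$ and $\mathcal H^1(\partial P)$ by $\mathcal H^{n-2}(\partial P)$. Inequalities \eqref{eq:proj}, \eqref{eq:nested} and Lemma~\ref{lem:round} are stated in every dimension.
\item In \eqref{eq:levels}, $V(h)=h^{(n-1)/2m}V(1)$, so $V'\le\frac{4(n-1)}{3m}V(1)$ on $[\frac38,1]$. The bound \eqref{eq:tube} becomes $\mathcal H^{n-1}(T_r)\le2V(r)+(b-a)\,r^{(n-2)/2m}\mathcal H^{n-2}(\partial P)$, which tends to $0$ because $n\ge3$.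
\item In \eqref{eq:lip} and Phases 2--5, squares become $(n-1)$st powers. In Phase 5 the product of the $n-1$ largest singular values is at most $\theta^{n-2}$, which replaces $\theta$ in the first condition of (6); here $n\ge3$ is used again.
\item In Section~\ref{sec:box}, H\"older's inequality gives $|D_\pm|\le3\mu(Q)^{(n-1)/n}$. A box has $2n$ faces, so $18+6$ becomes $6n+6$, and $2^{-2/3}$ becomes $2^{-(n-1)/n}$. For leaves use $\mathcal H^{n-1}(\partial Q)\le2n(\operatorname{diam}Q)^{n-1}$. The longest side shrinks by the factor $\frac23$ after $n$ generations.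
\item In Section~\ref{sec:sweep}, the area element of $g$ on a hyperplane is at most $\sqrt{\lambda_2\cdots\lambda_n}=\Lambda_g^{n-1}$ times that of $\bar g$, by interlacing of eigenvalues. The surfaces $\partial Q_R$, $\partial\Omega_s$ and $\partial B_q$, $q\ge R$, have area $O(R^{n-1}R^{-2(n-1)})$, which tends to $0$.
\end{itemize}
\end{remark}

\begin{thebibliography}{9}

\bibitem{AM}
Lucas Ambrozio and Rafael Montezuma, \emph{On the min-max width of unit volume three-spheres}, arXiv:1809.03638 (2018).

\end{thebibliography}
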